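\title{Exponential intersection tails on transient Cayley graphs}

\begin{abstract}
Choose two infinite simple paths from a fixed vertex of a graph, independently and with the same law, and count their common edges. The graph is called SIT if for some law this count has finite expectation, and EIT if for some law it has a finite exponential moment. We prove that the two properties coincide for Cayley graphs of finitely generated groups, as conjectured in a paper of Perl, and that for infinite groups they fail exactly when the group has a finite-index subgroup isomorphic to $\mathbb{Z}$ or $\mathbb{Z}^2$. Virtually nilpotent groups are reduced to two explicit constructions by a transfer theorem for Lipschitz maps with bounded fibers. For all other groups we thin out the trajectory of a random walk until it is polynomially sparse in every ball.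
\end{abstract}

\section{Random paths and their intersections}\label{sec:intro}

All graphs in this paper are connected and locally finite. We write $x\in G$ for a vertex of $G$, $x\sim y$ for adjacency, $d$ for the graph distance and $B(x,r)$ for the closed ball of radius $r$. For a root $o\in G$ let $\mathcal{P}_o(G)$ be the set of infinite simple paths from $o$, that is, of sequences $\gamma=(\gamma_0,\gamma_1,\dots)$ of distinct vertices with $\gamma_0=o$ and $\gamma_{n+1}\sim\gamma_n$; it carries the $\sigma$-field generated by the initial segments. We write $x\in\gamma$ if $x=\gamma_n$ for some $n$, and $(x,y)\in\gamma$ for a directed edge if $(x,y)=(\gamma_n,\gamma_{n+1})$ for some $n$. For two paths $\alpha,\beta$ let $|\alpha\cap\beta|_V$ be the number of common vertices and $|\alpha\cap\beta|_E$ the number of common directed edges. At most one edge of a simple path leaves each vertex, so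
\begin{equation}\label{eq:EV}
|\alpha\cap\beta|_E\le|\alpha\cap\beta|_V .
\end{equation}

\begin{definition}
Let $\mu$ be a probability measure on $\mathcal{P}_o(G)$ and let $\alpha,\beta$ be independent with law $\mu$. The measure $\mu$ is \emph{edge-SIT} if $\mathbb{E}|\alpha\cap\beta|_E<\infty$ and \emph{vertex-SIT} if $\mathbb{E}|\alpha\cap\beta|_V<\infty$. It is \emph{EIT} if $\mathbb{E}\,e^{\varepsilon|\alpha\cap\beta|_E}<\infty$ for some $\varepsilon>0$, and \emph{vertex-EIT} if $\mathbb{E}\,e^{\varepsilon|\alpha\cap\beta|_V}<\infty$ for some $\varepsilon>0$. A graph has one of these properties if some root carries a measure with that property.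
\end{definition}

The letters stand for ``summable intersection tail'' and ``exponential intersection tails''. To see what is being measured, note that $(1+\delta)^{|Z|}=\sum_{A}\delta^{|A|}$ for $\delta>0$ and any countable set $Z$, the sum running over the finite subsets $A$ of $Z$ (both sides are infinite when $Z$ is). By independence,
\begin{equation}\label{eq:expand}
\mathbb{E}|\alpha\cap\beta|_E=\sum_{e}\mu(e\in\alpha)^2,\qquad
\mathbb{E}(1+\delta)^{|\alpha\cap\beta|_E}=\sum_{A}\delta^{|A|}\mu(A\subset\alpha)^2,
\end{equation}
where $e$ runs over directed edges and $A$ over finite sets of directed edges. So edge-SIT asks that a unit of mass, sent from $o$ to infinity along random paths, spread out over single edges in the $\ell^2$ sense, while EIT asks the same simultaneously for all finite patterns of edges. It is known that a graph is edge-SIT if and only if it is transient (simple random walk returns to its starting point only finitely often, almost surely), and that for graphs of bounded degree this is also equivalent to vertex-SIT; these facts are part of the setting of the problem in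 \cite{Perl}.

Let $\Gamma$ be a group with a finite symmetric generating set $S$. The Cayley graph $\operatorname{Cay}(\Gamma,S)$ has vertex set $\Gamma$ and joins $x$ to $xs$ for $s\in S\setminus\{1\}$; we may and do assume $1\notin S$. Left multiplication acts transitively by automorphisms, so a measure of any of the four kinds can be moved from one root to any other. Degrees are bounded, so edge-SIT and vertex-SIT coincide, and one simply says SIT. The following conjecture is posed in \cite{Perl}.

\medskip
\noindent\textbf{Conjecture.} \emph{A Cayley graph of a finitely generated group is SIT if and only if it is EIT.}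
\medskip

Since $\varepsilon n\le e^{\varepsilon n}$, every EIT measure is edge-SIT. The converse is false for individual measures, so the content of the conjecture is that a better measure can always be found.

\begin{example}\label{ex:tree}
Let $G$ be the $4$-regular tree, a Cayley graph of the free group of rank $2$. Let $\alpha$ take a uniform first step and then uniform non-backtracking steps. Two rays from $o$ share exactly an initial segment, so $\mathbb{P}(|\alpha\cap\beta|_E\ge n)=\frac14\,3^{-(n-1)}$ and the measure is EIT. Now fix a ray $\omega$, let $\mathbb{P}(\tau\ge n)=n^{-2}$ for $n\ge1$, and let $\alpha$ follow $\omega$ for $\tau$ steps before continuing with uniform non-backtracking steps. Given $\beta$ and $\tau$, the paths share $\tau+j$ or more edges with probability at most $3^{-j}$, so $\mathbb{E}|\alpha\cap\beta|_E\le\mathbb{E}\tau+\frac12<\infty$. But $\mathbb{P}(|\alpha\cap\beta|_E\ge n)\ge n^{-4}$, so this measure is edge-SIT and not EIT.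
\end{example}

The first measure in the example suggests why one should believe the conjecture. Wherever two paths meet, they have a chance, bounded below, of parting for good, and then the number of meetings has a geometric tail. A Cayley graph looks the same from every vertex, so one hopes that if paths can part at all, they can part from everywhere with a uniform chance. The difficulty is that on a graph with cycles the two paths can meet again at quite different times, and the chance of parting depends on the whole shape of the other path. Our main result confirms the guess.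

\begin{theorem}\label{thm:main}
Let $G$ be a Cayley graph of an infinite finitely generated group $\Gamma$ with respect to a finite symmetric generating set. The following are equivalent:
\begin{itemize}
\item[(a)] $G$ is SIT (equivalently, transient);
\item[(b)] $G$ is EIT;
\item[(c)] every root $o\in G$ carries a vertex-EIT measure;
\item[(d)] $\Gamma$ has no finite-index subgroup isomorphic to $\mathbb{Z}$ or $\mathbb{Z}^2$.
\end{itemize}
In particular the conjecture holds.
\end{theorem}

If $\Gamma$ is finite there are no infinite simple paths, so $G$ is neither SIT nor EIT and the conjecture holds trivially.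

The implication (a)$\Rightarrow$(d) is a short cutset estimate (Section~\ref{sec:cut}). The work lies in (d)$\Rightarrow$(c). All our constructions rest on one principle, explained in Section~\ref{sec:principle} on the example of $\mathbb{Z}^4$: freeze one path, reveal the other step by step, and bound the conditional expected number of future meetings uniformly. Section~\ref{sec:transfer} shows that EIT passes from a subgroup to the whole group (Theorem~\ref{thm:transfer}); this reduces virtually nilpotent groups to $\mathbb{Z}^3$ (Section~\ref{sec:Z3}) and to groups of Heisenberg type (Section~\ref{sec:heis}). For the remaining groups no coordinates are available. Section~\ref{sec:criterion} gives a criterion in terms of the probability that a Markov chain lies in a ball (Theorem~\ref{thm:criterion}), and Section~\ref{sec:nonnil} verifies it for groups that are not virtually nilpotent. Section~\ref{sec:proof} assembles the pieces.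

\subsection*{Facts from group theory}
The upper central series of a group $N$ is defined by $Z_0=\{1\}$ and by letting $Z_{i+1}/Z_i$ be the center of $N/Z_i$; the group is \emph{nilpotent} if $Z_i=N$ for some $i$. A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index. We use two results without proof. The first is standard: every finitely generated virtually nilpotent group has a torsion-free nilpotent subgroup of finite index. The second is the following, where $A^n$ denotes the set of products of $n$ elements of $A$.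

\begin{theorem}[Breuillard--Green--Tao {\cite[Section 11]{BGT}}]\label{thm:BGT}
For every $d>0$ there is $n_0(d)$ with the following property. If $A$ is a finite symmetric generating set of a group $\Gamma$ with $1\in A$, and $|A^n|\le n^d|A|$ for some $n\ge n_0(d)$, then $\Gamma$ is virtually nilpotent.
\end{theorem}

In a Cayley graph we write $V(r)=|B(1,r)|$. The letters $C,C',\dots$ denote finite constants whose value may change from one place to the next.

\section{Cutsets: why $\mathbb{Z}$ and $\mathbb{Z}^2$ are excluded}\label{sec:cut}

Every path to infinity crosses every sphere. If the spheres are small, two paths are forced to cross them along the same edges too often. The next lemma is the Nash--Williams criterion for recurrence, written in the language of random paths.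

\begin{lemma}\label{lem:cut}
Let $\mu$ be a probability measure on $\mathcal{P}_o(G)$, and let $E_n$ be the set of directed edges $(x,y)$ with $d(o,x)=n$ and $d(o,y)=n+1$. Then $\mathbb{E}|\alpha\cap\beta|_E\ge\sum_{n\ge0}|E_n|^{-1}$.
\end{lemma}

\begin{proof}
An infinite simple path leaves the finite ball $B(o,n)$, and the step by which it first does so is an edge of $E_n$. Hence $1\le\sum_{e\in E_n}\mu(e\in\alpha)$, and the Cauchy--Schwarz inequality gives $\sum_{e\in E_n}\mu(e\in\alpha)^2\ge|E_n|^{-1}$. The sets $E_n$ are disjoint, so the claim follows from \eqref{eq:expand}.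
\end{proof}

\begin{proposition}\label{prop:recurrent}
If $\Gamma$ has a finite-index subgroup $\Lambda$ isomorphic to $\mathbb{Z}$ or $\mathbb{Z}^2$, then no Cayley graph $\operatorname{Cay}(\Gamma,S)$ is edge-SIT.
\end{proposition}

\begin{proof}
First, $V(n)\le Cn^2$ for $n\ge1$. Indeed, let $T\ni1$ be a finite set of representatives of the cosets $\Lambda t$. For $t\in T$ and $s\in S$ write $ts=\lambda t'$ with $\lambda\in\Lambda$, $t'\in T$, and let $F\subset\Lambda$ be the finite set of all $\lambda$ that occur. By induction on $k$, a product of $k$ elements of $S$ has the form $\lambda_1\cdots\lambda_kt$ with $\lambda_i\in F$ and $t\in T$. In $\mathbb{Z}$ or $\mathbb{Z}^2$, a sum of at most $n$ elements of a fixed finite set has coordinates in $[-cn,cn]$ for a constant $c$, so $V(n)\le|T|(2cn+1)^2$.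

Take the root $o=1$. The edges of $E_R,\dots,E_{2R}$ start in $B(1,2R)$, so $\sum_{n=R}^{2R}|E_n|\le|S|V(2R)\le4C|S|R^2$. By Cauchy--Schwarz,
\[
\sum_{n=R}^{2R}|E_n|^{-1}\ge\frac{(R+1)^2}{\sum_{n=R}^{2R}|E_n|}\ge\frac1{4C|S|}\qquad(R\ge1).
\]
The blocks $[R,2R]$ with $R=4^k$, $k\ge0$, are disjoint, so $\sum_n|E_n|^{-1}=\infty$, and Lemma~\ref{lem:cut} shows that no measure is edge-SIT.
\end{proof}

\section{From first moments to exponential moments}\label{sec:principle}

A first-moment bound yields an exponential moment as soon as it holds afresh at every time, whatever has happened before.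

\begin{lemma}\label{lem:exp}
Let $(\mathcal{F}_t)_{t\ge0}$ be a filtration, let $G_t\ge0$ be $\mathcal{F}_t$-measurable, and let $F=\sum_{t\ge0}G_t$. If $0<K<\infty$ and $\mathbb{E}\big[\sum_{s\ge t}G_s\mid\mathcal{F}_t\big]\le K$ almost surely for every $t$, then $\mathbb{E}\,e^{F/(2K)}\le2$.

In particular, if $A_t\in\mathcal{F}_t$ are events with $\mathbb{P}(A_n\mid\mathcal{F}_m)\le q_{n-m}$ for all $n>m\ge0$ and $\sum_{k\ge1}q_k<\infty$, then the number $F$ of events $A_t$ that occur satisfies $\mathbb{E}\,e^{F/(2K)}\le2$ with $K=1+\sum_{k\ge1}q_k$.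
\end{lemma}

\begin{proof}
Expanding the power and sorting the indices gives $F^n\le n!\sum_{t_1\le\dots\le t_n}G_{t_1}\cdots G_{t_n}$. Take expectations. For fixed $t_1\le\dots\le t_{n-1}$, condition on $\mathcal{F}_{t_{n-1}}$: the sum over $t_n\ge t_{n-1}$ contributes a factor at most $K$. Repeat with $t_{n-1},\dots,t_2$, and bound the last sum by $\mathbb{E}F\le K$. Thus $\mathbb{E}F^n\le n!\,K^n$ and $\mathbb{E}\,e^{F/(2K)}\le\sum_{n\ge0}2^{-n}=2$. For the second statement take $G_t=\mathbf{1}_{A_t}$ and bound the term $s=t$ by $1$.
\end{proof}

We also need the size of the largest atom of a binomial law.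

\begin{lemma}\label{lem:bin}
If $B$ has law $\operatorname{Bin}(m,\frac12)$, $m\ge0$, then $\max_z\mathbb{P}(B=z)\le(m+1)^{-1/2}$.
\end{lemma}

\begin{proof}
Let $p_l=\binom{2l}{l}4^{-l}=\prod_{i\le l}\frac{2i-1}{2i}$. Then $p_l^2(2l+1)=\prod_{i\le l}\frac{(2i-1)(2i+1)}{(2i)^2}\le1$. For $m=2l$ the largest atom is $p_l$. For $m=2l-1$ it is $\binom{2l-1}{l}2^{-(2l-1)}=p_l\le(2l+1)^{-1/2}\le(m+1)^{-1/2}$.
\end{proof}

\begin{example}[$\mathbb{Z}^4$]\label{ex:Z4}
Generate $\mathbb{Z}^4$ by the vectors $\pm e_1,\dots,\pm e_4$ and $(\pm1,\pm1,\pm1,\pm1)$. Let $S^1,S^2,S^3$ be independent simple random walks on $\mathbb{Z}$ from $0$ and put $\alpha_n=(S^1_n,S^2_n,S^3_n,n)$. The last coordinate, the \emph{level}, makes $\alpha$ simple, and it forces two such paths to meet only at equal times: for any fixed path $\beta$ of this form, $|\alpha\cap\beta|_V$ is the number of events $A_n=\{\alpha_n=\beta_n\}$ that occur. Let $\mathcal{F}_m$ be generated by $\alpha_0,\dots,\alpha_m$. Given $\mathcal{F}_m$, the event $A_n$ prescribes the value of three independent sums of $n-m$ fair signs, so $\mathbb{P}(A_n\mid\mathcal{F}_m)\le(n-m+1)^{-3/2}$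 by Lemma~\ref{lem:bin}. Since $\sum_{k\ge1}(k+1)^{-3/2}\le\int_1^\infty x^{-3/2}\,dx=2$, Lemma~\ref{lem:exp} with $K=3$ gives $\mathbb{E}\,e^{|\alpha\cap\beta|_V/6}\le2$ for every $\beta$. Integrating over an independent $\beta$ with the law of $\alpha$, we see that this law is vertex-EIT.
\end{example}

In $\mathbb{Z}^3$ the same recipe leaves only two walks, and it just fails. For independent $\alpha,\beta$ each coordinate of $\alpha_n-\beta_n$ is a sum of $2n$ fair signs, so $\mathbb{E}|\alpha\cap\beta|_V=\sum_np_n^2$. Here $np_n^2$ equals $\frac14$ at $n=1$ and increases, the ratio of consecutive terms being $\frac{(2n-1)^2}{4n(n-1)}>1$; so $p_n^2\ge\frac1{4n}$ and the series diverges. To apply the principle in $\mathbb{Z}^3$ we need signs whose partial sums are less predictable than those of independent signs.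

\section{Transfer along Lipschitz maps with bounded fibers}\label{sec:transfer}

A \emph{walk} is a finite or infinite sequence $w=(w_0,w_1,\dots)$ of vertices in which consecutive entries are equal or adjacent. Suppose that $w$ visits each vertex finitely often. Its \emph{loop erasure} $\hat w$ is defined by $\hat w_0=w_0$ and $\hat w_{k+1}=w_{i+1}$, where $i$ is the last index with $w_i=\hat w_k$; if $w$ is finite, we stop when $i$ is the final index. The walk never returns to $\hat w_k$ after that index, so $\hat w$ is a simple path. It is a subsequence of $w$ that starts at $w_0$, ends at the last vertex of $w$ if $w$ is finite, and is infinite if $w$ is infinite.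

\begin{theorem}\label{thm:transfer}
Let $G,G'$ be connected graphs with degrees at most $\Delta$, let $L\ge1$ be an integer, and let $f$ map the vertices of $G$ to the vertices of $G'$ so that $d_{G'}(f(x),f(y))\le L$ whenever $x\sim y$, and $|f^{-1}(v)|\le L$ for all $v\in G'$. If $\mathcal{P}_o(G)$ carries an EIT measure, then $\mathcal{P}_{f(o)}(G')$ carries a vertex-EIT measure.
\end{theorem}

The construction is the obvious one: push a path forward, fill the gaps with geodesics and erase loops. The difficulty is that the images of $\alpha$ and $\beta$ may meet at a vertex $v$ because $\alpha$ uses one edge $e$ and $\beta$ a different edge $e'$ whose geodesics both pass through $v$. So intersections in $G'$ are not bounded path by path by intersections in $G$. They are bounded on average: in the expansion \eqref{eq:expand}, the Cauchy--Schwarz inequality controls the event ``$\alpha$ uses one pattern and $\beta$ another'' by events in which both use the same pattern.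

\begin{proof}
Let $\mu$ on $\mathcal{P}_o(G)$ satisfy $\mathbb{E}\,e^{\varepsilon|\alpha\cap\beta|_E}<\infty$. For each directed edge $e=(x,y)$ of $G$ fix a shortest path $\pi_e$ in $G'$ from $f(x)$ to $f(y)$; it has at most $L+1$ vertices. For $v\in G'$ let $D_v=\{e:v\in\pi_e\}$. If $(x,y)\in D_v$ then $f(x)\in B(v,L)$, which leaves at most $\sum_{i=0}^L\Delta^i$ choices for $f(x)$, then at most $L$ for $x$ and at most $\Delta$ for $y$. So $|D_v|\le\ell:=\Delta L\sum_{i=0}^{L}\Delta^i$. List the elements of $D_v$ as $e_1(v),e_2(v),\dots$, and let $W_i$ be the set of $v$ for which $e_i(v)$ is defined.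

For $\gamma\in\mathcal{P}_o(G)$, concatenate the paths $\pi_e$ along the successive edges $e$ of $\gamma$. This is an infinite walk from $f(o)$, and it visits $v$ at most $\ell$ times, because $\gamma$ uses each edge of $D_v$ at most once and each $\pi_e$ is simple. Let $\hat\gamma\in\mathcal{P}_{f(o)}(G')$ be its loop erasure. If $v\in\hat\gamma$ then $e_i(v)\in\gamma$ for some $i\le\ell$. Hence
\[
|\hat\alpha\cap\hat\beta|_V\le\sum_{i,j\le\ell}n_{ij},\qquad n_{ij}=\#\{v\in W_i\cap W_j:\ e_i(v)\in\alpha,\ e_j(v)\in\beta\}.
\]
For a finite set $A\subset W_i$ let $\mu_i(A)$ be the $\mu$-probability that $e_i(v)\in\alpha$ for all $v\in A$. Expand $(1+\delta)^{n_{ij}}$ over finite sets $A\subset W_i\cap W_j$ as in \eqref{eq:expand}, use independence and Cauchy--Schwarz, and then enlarge the ranges of summation: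
\[
\mathbb{E}(1+\delta)^{n_{ij}}=\sum_{A\subset W_i\cap W_j}\delta^{|A|}\mu_i(A)\mu_j(A)
\le\Big(\sum_{A\subset W_i}\delta^{|A|}\mu_i(A)^2\Big)^{1/2}\Big(\sum_{A\subset W_j}\delta^{|A|}\mu_j(A)^2\Big)^{1/2}.
\]
The right side equals $\big(\mathbb{E}(1+\delta)^{n_{ii}}\,\mathbb{E}(1+\delta)^{n_{jj}}\big)^{1/2}$. The diagonal counts are controlled path by path: $n_{ii}$ counts vertices $v$ for which $e_i(v)$ is a common edge of $\alpha$ and $\beta$, and a given edge $e$ equals $e_i(v)$ only for $v\in\pi_e$, so $n_{ii}\le(L+1)|\alpha\cap\beta|_E$. Choose $\delta>0$ with $(1+\delta)^{L+1}\le e^\varepsilon$. Then $\mathbb{E}(1+\delta)^{n_{ij}}\le\mathbb{E}\,e^{\varepsilon|\alpha\cap\beta|_E}$ for all $i,j$, and H\"older's inequality with $\ell^2$ factors gives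
\[
\mathbb{E}(1+\delta)^{|\hat\alpha\cap\hat\beta|_V/\ell^2}\le\prod_{i,j\le\ell}\big(\mathbb{E}(1+\delta)^{n_{ij}}\big)^{1/\ell^2}\le\mathbb{E}\,e^{\varepsilon|\alpha\cap\beta|_E}<\infty .
\]
So the law of $\hat\gamma$ under $\mu$ is vertex-EIT.
\end{proof}

The bounds on degrees and fibers enter only through $|D_v|\le\ell$. The bound on fibers cannot be dropped, as a constant map from a $3$-regular tree to $\mathbb{Z}$ shows. For the identity map of $G$ we have $\hat\gamma=\gamma$, so on a graph of bounded degree every EIT measure is itself vertex-EIT.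

\begin{corollary}\label{cor:subgroup}
Let $H$ be a finitely generated subgroup of a finitely generated group $\Gamma$. If some Cayley graph of $H$ is EIT, then every Cayley graph of $\Gamma$ carries a vertex-EIT measure from every root.
\end{corollary}

\begin{proof}
Let $f$ be the inclusion of $\operatorname{Cay}(H,S_H)$ in $\operatorname{Cay}(\Gamma,S)$. It is injective, and adjacent vertices $h,hs$ with $s\in S_H$ are mapped to distance $d(1,s)$, which is bounded because $S_H$ is finite. Apply Theorem~\ref{thm:transfer} and move the root by left multiplication.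
\end{proof}

\begin{remark}
This remark is not used later. A quasi-isometry $f$ between graphs of bounded degree satisfies $\lambda^{-1}d(x,y)-c\le d(f(x),f(y))\le\lambda d(x,y)+c$, so neighbors are mapped to distance at most $\lambda+c$ and fibers have diameter at most $\lambda c$, hence bounded size. The same holds for a quasi-inverse. So EIT is a quasi-isometry invariant of graphs of bounded degree. So is SIT: keeping only the sets $A$ with one element in the proof above gives $\mathbb{E}n_{ij}\le(L+1)\mathbb{E}|\alpha\cap\beta|_E$. By Theorem~\ref{thm:main}, SIT and EIT are therefore equivalent for every graph of bounded degree that is quasi-isometric to a Cayley graph.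
\end{remark}

\section{The lattice $\mathbb{Z}^3$}\label{sec:Z3}

\begin{proposition}\label{prop:Z3}
Some Cayley graph of $\mathbb{Z}^3$ is EIT.
\end{proposition}

The construction is due to Benjamini, Pemantle and Peres \cite{BPP}; we include a proof. As in Example~\ref{ex:Z4}, one coordinate is the level. We need a sequence of signs $\xi_0,\xi_1,\dots$ such that, whatever the past, the sum of the next $k$ signs takes any given value with probability at most $Ck^{-\eta}$, where $\eta>\frac12$; two independent copies then give the summable bound $C^2k^{-2\eta}$. Positive correlations make sums fluctuate more, but they must not let the past predict the future. A hierarchical model achieves both: inside a dyadic block, the signs depend on the outside world through a single sign.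

\subsection*{The signs}
A \emph{block} of height $h\ge0$ is a set $\{i2^h,\dots,(i+1)2^h-1\}$ with $i\ge0$. Each block $I$ has a \emph{parent} $I^+$, the block of height $h+1$ containing it. Joining every block to its parent gives a tree, which is connected because any two blocks lie in $\{0,\dots,2^H-1\}$ for large $H$. Fix
\[
\kappa=\tfrac34,\qquad\lambda=2\kappa=\tfrac32,\qquad\eta=\log_2\lambda>\tfrac12,
\]
where the last inequality holds because $\lambda^2>2$. Let $(\sigma_I)$ be independent signs with $\mathbb{P}(\sigma_I=\pm1)=\frac{1\pm\kappa}2$, so that $\mathbb{E}\sigma_I=\kappa$, and think of $\sigma_I$ as sitting on the edge from $I$ to $I^+$. Let $\xi_{\{0\}}$ be a fair sign independent of them. There is a unique family of spins $(\xi_I)$ with this value at $\{0\}$ and $\xi_I=\sigma_I\,\xi_{I^+}$ for all $I$: the spin $\xi_I$ is $\xi_{\{0\}}$ times the product of the signs on the tree path from $\{0\}$ to $I$. In particular each $\xi_I$ is a fair sign independent of the whole family $(\sigma_J)$. Put $\xi_n=\xi_{\{n\}}$.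

For a block $I$ we have
\[
\sum_{n\in I}\xi_n=\xi_IY_I,\qquad Y_I:=\sum_{n\in I}\ \prod_{J:\ n\in J\subsetneq I}\sigma_J .
\]
Let $\mathcal{G}_I$ be the $\sigma$-field generated by $\xi_I$ and by the signs $\sigma_J$ with $J$ not strictly contained in $I$. Then $Y_I$ is independent of $\mathcal{G}_I$. For $n\notin I$ the tree path from $I$ to $\{n\}$ uses no edge strictly inside $I$, so $\xi_n$ is $\mathcal{G}_I$-measurable. The law of $Y_I$ depends only on the height $h$; let $Y_h$ have this law. Then $Y_0=1$, and splitting a block into its two halves shows that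
\begin{equation}\label{eq:rec}
Y_{h+1}\ \text{has the law of}\ \sigma Y_h+\sigma'Y_h',
\end{equation}
with $\sigma,\sigma',Y_h,Y'_h$ independent, $\sigma,\sigma'$ distributed as $\sigma_I$ and $Y_h'$ as $Y_h$. Thus $\mathbb{E}Y_h=\lambda^h=(2^h)^\eta$, which exceeds the scale $(2^h)^{1/2}$ of independent signs. The next lemma says that $Y_h$ is spread out on the scale $\lambda^h$. Any $\kappa\in(2^{-1/2},1)$ would do: the lower bound gives $\eta>\frac12$, while for $\kappa=1$ the variable $Y_h=2^h$ is deterministic.

\begin{lemma}\label{lem:Y}
There is $C$ with $\max_s\mathbb{P}(Y_h=s)\le C\lambda^{-h}$ for all $h\ge0$.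
\end{lemma}

\begin{proof}
Let $\varphi_h(\theta)=\mathbb{E}\,e^{\mathrm{i}\theta Y_h}$, so $\varphi_0(\theta)=e^{\mathrm{i}\theta}$. Since $\mathbb{E}\,e^{\mathrm{i}\theta\sigma Y_h}=\frac{1+\kappa}2\varphi_h+\frac{1-\kappa}2\overline{\varphi_h}$, the recursion \eqref{eq:rec} reads
\[
\varphi_{h+1}=\Phi(\varphi_h),\qquad\Phi(x+\mathrm{i}y)=(x+\mathrm{i}\kappa y)^2 .
\]
We have $|\Phi(z)|\le|z|^2$, and $\Phi(z)\ne0$ for $z\ne0$, so no $\varphi_h(\theta)$ vanishes. The dynamics has two phases: near the real axis the angle grows geometrically, and once the angle is large the modulus drops below a constant $\rho<1$, after which repeated squaring makes it tiny. For $z=x+\mathrm{i}y\ne0$ let $\omega(z)\in[0,\frac\pi2]$ be the angle between the line $\mathbb{R}z$ and the real axis, so that $|y|=|z|\sin\omega(z)$.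

\emph{Small angle.} Let $\omega=\omega(z)\le\frac\pi4$. The number $x+\mathrm{i}\kappa y$ has angle $\arctan(\kappa\tan\omega)\le\frac\pi4$, and squaring doubles it. Since $\tan$ is convex on $[0,\frac\pi2)$ and vanishes at $0$, we have $\tan(\kappa\omega)\le\kappa\tan\omega$. Hence $\omega(\Phi(z))=2\arctan(\kappa\tan\omega)\ge2\kappa\omega=\lambda\omega$.

\emph{Large angle.} Let $\omega(z)>\frac\pi4$ and $|z|\le1$. Then $|\Phi(z)|=x^2+\kappa^2y^2=|z|^2\big(1-(1-\kappa^2)\sin^2\omega(z)\big)\le\rho:=\frac{1+\kappa^2}2<1$.

Let $h\ge1$, $0\le n\le h-1$ and $\frac\pi4\lambda^{-n}<|\theta|\le\frac\pi2$. Then $\omega(\varphi_0)=|\theta|$. Some $j\le n$ has $\omega(\varphi_j)>\frac\pi4$: otherwise the small-angle bound would apply $n$ times and give $\omega(\varphi_n)\ge\lambda^n|\theta|>\frac\pi4$. For this $j$ we get $|\varphi_{j+1}|\le\rho$, and squaring $h-1-j\ge h-1-n$ times gives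
\[
|\varphi_h(\theta)|\le\rho^{2^{h-1-n}}\qquad\text{for }\tfrac\pi4\lambda^{-n}<|\theta|\le\tfrac\pi2 .
\]
Split $(0,\frac\pi2]$ into the interval $(0,\frac\pi4\lambda^{-(h-1)}]$, where we use $|\varphi_h|\le1$; the intervals $(\frac\pi4\lambda^{-n},\frac\pi4\lambda^{1-n}]$ for $1\le n\le h-1$, of length at most $\frac\pi4\lambda^{-n}$ because $\lambda<2$; and $(\frac\pi4,\frac\pi2]$, which corresponds to $n=0$. Using $|\varphi_h(-\theta)|=|\varphi_h(\theta)|$ and substituting $m=h-1-n$,
\[
\int_{-\pi/2}^{\pi/2}|\varphi_h(\theta)|\,d\theta\le\frac\pi2\Big(\lambda^{-(h-1)}+\sum_{n=0}^{h-1}\lambda^{-n}\rho^{2^{h-1-n}}\Big)\le\frac\pi2\,\lambda^{-(h-1)}\Big(1+\sum_{m\ge0}\lambda^m\rho^{2^m}\Big),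
\]
and the series converges. Finally $Y_h$ is a sum of $2^h$ signs, so $Y_h\equiv2^h\pmod2$. For even integers $k$ we have $\frac1\pi\int_{-\pi/2}^{\pi/2}e^{\mathrm{i}\theta k}\,d\theta=\mathbf{1}\{k=0\}$, so $\mathbb{P}(Y_h=s)=\frac1\pi\int_{-\pi/2}^{\pi/2}\varphi_h(\theta)e^{-\mathrm{i}\theta s}\,d\theta$ for $s\equiv2^h\pmod2$, and the probability is $0$ for other $s$. This proves the bound for $h\ge1$, and $h=0$ is trivial.
\end{proof}

\begin{lemma}\label{lem:unpred}
There is $C$ such that for all $m\ge0$, $k\ge1$ and $s\in\mathbb{Z}$,
\[
\mathbb{P}\Big(\sum_{m\le i<m+k}\xi_i=s\ \Big|\ \xi_0,\dots,\xi_{m-1}\Big)\le Ck^{-\eta}.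
\]
\end{lemma}

\begin{proof}
For $k=1$ take $C\ge1$. For $k\ge2$ choose $h\ge0$ with $2^{h+1}\le k<2^{h+2}$. Among the first $2^h$ of the integers $m,\dots,m+k-1$ there is a multiple of $2^h$, and at least $2^h$ integers remain from it onward, so the range contains a block $I$ of height $h$. Condition on $\mathcal{G}_I$. This fixes $\xi_0,\dots,\xi_{m-1}$, all terms of the sum outside $I$, and $\xi_I$, while $Y_I$ keeps its law. The sum equals $s$ for exactly one value of $Y_I$, so by Lemma~\ref{lem:Y} the conditional probability is at most $C\lambda^{-h}=C(2^h)^{-\eta}\le C4^\eta k^{-\eta}$. Now average over $\mathcal{G}_I$ given $\xi_0,\dots,\xi_{m-1}$.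
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Z3}]
Generate $\mathbb{Z}^3$ by $\pm e_1,\pm e_2,\pm e_3$ and the eight vectors $(\pm1,\pm1,\pm1)$. Let $\xi'$ be an independent copy of $\xi$ and put $\alpha_n=\big(\sum_{i<n}\xi_i,\sum_{i<n}\xi'_i,n\big)$, a simple path from $0$. Fix a path $\beta$ of the same form. Then $|\alpha\cap\beta|_V$ counts the events $A_n=\{\alpha_n=\beta_n\}$ that occur. Let $\mathcal{F}_m$ be generated by $\xi_i,\xi'_i$ with $i<m$. Given $\mathcal{F}_m$ the sequences $\xi$ and $\xi'$ remain independent, and $A_n$ prescribes both sums over $m\le i<n$, so $\mathbb{P}(A_n\mid\mathcal{F}_m)\le C^2(n-m)^{-2\eta}$ by Lemma~\ref{lem:unpred}. As $2\eta>1$, Lemma~\ref{lem:exp} gives $\mathbb{E}\,e^{\varepsilon|\alpha\cap\beta|_V}\le2$ with $\varepsilon>0$ independent of $\beta$. Integrate over $\beta$ and use \eqref{eq:EV}.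
\end{proof}

\section{Non-abelian torsion-free nilpotent groups}\label{sec:heis}

\begin{proposition}\label{prop:heis}
Let $N$ be a non-abelian torsion-free nilpotent group. There are $a,b\in N$ such that the Cayley graph of $H=\langle a,b\rangle$ with respect to $\{a^{\pm1},b^{\pm1}\}$ is EIT.
\end{proposition}

\subsection*{Coordinates}
If $Z_2=Z_1$, the upper central series of $N$ would be constant from $Z_1$ on, so $N=Z_1$ would be abelian. Choose $a\in Z_2\setminus Z_1$ and $b\in N$ not commuting with $a$, and let $c=a^{-1}b^{-1}ab$. Since $aZ_1$ is central in $N/Z_1$, we have $c\in Z_1$. So $c$ commutes with $a$ and $b$; it has infinite order because $c\ne1$ and $N$ is torsion-free; and $ab=bac$, which gives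
\begin{equation}\label{eq:comm}
b^{-1}ab=ac,\qquad a^{-1}ba=bc^{-1}.
\end{equation}
The model is the Heisenberg group of $3\times3$ upper unitriangular integer matrices, with $a,b,c$ having a single off-diagonal entry $1$ in positions $(1,2)$, $(2,3)$, $(1,3)$.

\begin{lemma}\label{lem:normal}
Distinct triples $(i,j,k)\in\mathbb{Z}^3$ give distinct elements $a^ib^jc^k$.
\end{lemma}

\begin{proof}
If $a^ib^jc^k=a^{i'}b^{j'}c^{k'}$, then $a^p=b^sc^r$ with $p=i-i'$, $s=j'-j$, $r=k'-k$. The right side commutes with $b$, while $b^{-1}a^pb=a^pc^p$ by \eqref{eq:comm}; so $c^p=1$ and $p=0$. Then $b^s=c^{-r}$ commutes with $a$, while $a^{-1}b^sa=b^sc^{-s}$; so $s=0$, and then $r=0$.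
\end{proof}

\subsection*{The path}
Let $\varepsilon_1,\varepsilon_2,\dots$ be independent and uniform on $\{0,1\}$, and let $\alpha$ be the path from $1$ formed by the prefixes of the infinite word $a^{\varepsilon_1}b\,a^{\varepsilon_2}b\cdots$, where $a^0$ is the empty word. By \eqref{eq:comm}, $b^ka=ab^kc^{-k}$, and induction on $j$ gives
\begin{equation}\label{eq:U}
U_j:=a^{\varepsilon_1}b\cdots a^{\varepsilon_j}b=a^{\sum_{i\le j}\varepsilon_i}\;b^{\,j}\;c^{-\sum_{i\le j}(i-1)\varepsilon_i}.
\end{equation}
The exponent of $b$ plays the role of the level. As in $\mathbb{Z}^3$, two coordinates remain, but now independent choices suffice, because the exponent of $c$ has standard deviation of order $j^{3/2}$ rather than $j^{1/2}$. We need a summable bound on the atoms of $U_k$.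

\begin{lemma}\label{lem:LO}
There is $C$ such that for all $k\ge1$ and $s,w\in\mathbb{Z}$,
\[
\mathbb{P}\Big(\sum_{i\le k}\varepsilon_i=s,\ \sum_{i\le k}i\,\varepsilon_i=w\Big)\le Ck^{-3/2}.
\]
\end{lemma}

The idea is to pair up indices. If a pair $(i,i+g)$ has $\varepsilon_i+\varepsilon_{i+g}=1$, then deciding which of the two variables equals $1$ leaves the first sum unchanged and moves the second by $g$. Pairs with $g=1$ alone spread the second sum over about $\sqrt k$ values and give the bound $k^{-1/2}\cdot k^{-1/2}$, which is again not summable. Adding pairs with gap $g\approx\sqrt k$ spreads it over about $k$ values. To combine the two scales we use the following fact.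

\begin{lemma}\label{lem:unimodal}
Let $u$ be a probability mass function on $\mathbb{Z}$ that is nondecreasing on $(-\infty,p]$ and nonincreasing on $[p,\infty)$. The sum of $u$ along any arithmetic progression of step $g\ge1$ is at most $\frac1g+2\max u$.
\end{lemma}

\begin{proof}
If $x\le p$ is a point of the progression other than the last such point, then $[x,x+g-1]\subset(-\infty,p]$ and $u(x)\le\frac1g\sum_{y=x}^{x+g-1}u(y)$. If $x>p$ is a point other than the first such point, then $[x-g+1,x]\subset(p,\infty)$ and $u(x)\le\frac1g\sum_{y=x-g+1}^{x}u(y)$. All these windows are disjoint, so these points contribute at most $\frac1g$, and the two exceptional points contribute at most $2\max u$.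
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:LO}]
Write $\Sigma=\sum_{i\le k}\varepsilon_i$ and $W=\sum_{i\le k}i\varepsilon_i$. We may assume $k\ge100$, enlarging $C$ for smaller $k$. Let $g=\lceil\sqrt k\,\rceil$; then $g\le\sqrt k+1\le k/8$. The \emph{short pairs} are $(2l-1,2l)$ for $1\le l\le n_1:=\lfloor k/4\rfloor$; they lie in $\{1,\dots,\lfloor k/2\rfloor\}$, and $n_1\ge k/8$. In $\{\lfloor k/2\rfloor+1,\dots,k\}$, which has at least $k/2$ elements, take as many disjoint segments of $2g$ consecutive integers as possible, at least $\frac k{4g}-1$ of them, and split each into $g$ \emph{long pairs} $(i,i+g)$. The number of long pairs is $n_2\ge k/4-g\ge k/8$. Call a pair \emph{mixed} if its two $\varepsilon$'s sum to $1$, and let $m_1,m_2$ be the numbers of mixed short and mixed long pairs.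

\emph{The second sum.} Let $\mathcal{G}$ be generated by all pair sums and all unpaired $\varepsilon$'s. Then $\Sigma$ is $\mathcal{G}$-measurable. Given $\mathcal{G}$, each mixed pair is $(1,0)$ or $(0,1)$ with probability $\frac12$, independently, so $W=w_0+B_1+gB_2$ with $w_0$ determined by $\mathcal{G}$ and $B_1,B_2$ independent of laws $\operatorname{Bin}(m_1,\frac12)$ and $\operatorname{Bin}(m_2,\frac12)$. Binomial mass functions are unimodal, so Lemmas~\ref{lem:bin} and \ref{lem:unimodal} give
\[
\mathbb{P}(W=w\mid\mathcal{G})=\sum_z\mathbb{P}(B_2=z)\,\mathbb{P}(B_1=w-w_0-gz)\le\psi:=\frac{1}{\sqrt{m_2+1}}\Big(\frac1g+\frac{2}{\sqrt{m_1+1}}\Big).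
\]

\emph{The first sum.} Let $\mathcal{G}'\subset\mathcal{G}$ be generated by the set of mixed pairs, the unpaired $\varepsilon$'s and the sums of the long pairs. Given $\mathcal{G}'$, the $n_1-m_1$ short pairs that are not mixed have sum $0$ or $2$ with probability $\frac12$, independently, so $\Sigma$ is a constant plus twice a $\operatorname{Bin}(n_1-m_1,\frac12)$ variable and $\mathbb{P}(\Sigma=s\mid\mathcal{G}')\le(n_1-m_1+1)^{-1/2}$. Since $\psi$ is $\mathcal{G}'$-measurable,
\[
\mathbb{P}(\Sigma=s,\,W=w)\le\mathbb{E}\big[\mathbf{1}\{\Sigma=s\}\,\psi\big]\le\mathbb{E}\big[\psi\,(n_1-m_1+1)^{-1/2}\big].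
\]

\emph{Typical values.} The integrand is at most $3$. Each pair is mixed with probability $\frac12$, independently, so $m_l$ has law $\operatorname{Bin}(n_l,\frac12)$. Hoeffding's inequality states that a $\operatorname{Bin}(n,\frac12)$ variable exceeds $\frac n2+x$ with probability at most $e^{-2x^2/n}$, and by symmetry the same bound holds for falling below $\frac n2-x$. With $x=n/4$ we find that $n_1/4\le m_1\le3n_1/4$ and $m_2\ge n_2/4$ outside an event of probability at most $2e^{-n_1/8}+e^{-n_2/8}\le3e^{-k/64}$. Outside that event $m_1$, $m_2$ and $n_1-m_1$ are all at least $k/32$, and $g\ge\sqrt k$, so $\psi\le\sqrt{32}\,(1+2\sqrt{32})\,k^{-1}$ and $(n_1-m_1+1)^{-1/2}\le\sqrt{32}\,k^{-1/2}$. The expectation is therefore at most $C'k^{-3/2}+9e^{-k/64}\le Ck^{-3/2}$.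
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:heis}]
The vertices of $\alpha$ are the $U_j$ and those $U_ja$ with $\varepsilon_{j+1}=1$. In the coordinates of Lemma~\ref{lem:normal}, each step raises the sum of the exponents of $a$ and $b$ by one, so $\alpha$ is simple, and its vertices with $b$-exponent $j$ lie in $\{U_j,U_ja\}$. Fix another path $\beta$ of this form, with elements $U_j'$. A common vertex with $b$-exponent $j$ lies in $\{U_j,U_ja\}\cap\{U'_j,U'_ja\}$, so there are at most two of them, and none unless the event $A_j=\{U_j\in\{U_j',U_j'a,U_j'a^{-1}\}\}$ occurs. Thus $|\alpha\cap\beta|_V\le2F$, where $F$ is the number of events $A_j$, $j\ge0$, that occur.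

Let $\mathcal{F}_m$ be generated by $\varepsilon_1,\dots,\varepsilon_m$. For $n>m$ the element $U_m^{-1}U_n=a^{\varepsilon_{m+1}}b\cdots a^{\varepsilon_n}b$ is independent of $\mathcal{F}_m$ and has the law of $U_{n-m}$. By \eqref{eq:U} and Lemma~\ref{lem:normal}, the value of $U_k$ determines $\sum_{i\le k}\varepsilon_i$ and $\sum_{i\le k}(i-1)\varepsilon_i$, hence also $\sum_{i\le k}i\varepsilon_i$. So Lemma~\ref{lem:LO} gives $\mathbb{P}(A_n\mid\mathcal{F}_m)\le3C(n-m)^{-3/2}$. By Lemma~\ref{lem:exp}, $\mathbb{E}\,e^{|\alpha\cap\beta|_V/(4K)}\le\mathbb{E}\,e^{F/(2K)}\le2$ with $K$ independent of $\beta$. Integrate over $\beta$ and use \eqref{eq:EV}.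
\end{proof}

\section{Thinning a random walk}\label{sec:criterion}

In a general group there is no level, and we have nothing to work with but the random walk. Given real $M>0$ and $r_0>0$, call a set $\beta$ of vertices \emph{sparse} if
\[
|\beta\cap B(x,r)|\le r^M\qquad\text{for all vertices }x\text{ and all integers }r\ge r_0,
\]
and call a path sparse if its vertex set is. For a path $\alpha$ and a vertex set $\beta$ let $|\alpha\cap\beta|_V$ be the number of vertices of $\alpha$ in $\beta$.

\begin{theorem}\label{thm:criterion}
Let $G$ be an infinite connected locally finite graph, and let $X$ be a Markov chain on the vertices of $G$ that at each step stays put or moves to a neighbor. Suppose that for some real numbers $a\ge1$, $D>(\sqrt a+\sqrt{a+1})^2$ and $C_0<\infty$,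
\begin{equation}\label{eq:hyp}
\sup_{x,v}\mathbb{P}_x\big(X_t\in B(v,r)\big)\le C_0\,(r^a/t)^D\qquad\text{for all integers }r,t\ge1 .
\end{equation}
Then there are $M,r_0,\delta>0$ such that every root $o$ carries a probability measure $\mu$ on $\mathcal{P}_o(G)$ with the following properties:
\begin{itemize}
\item[(i)] $\mu$-almost every path is sparse;
\item[(ii)] $\int e^{\delta|\alpha\cap\beta|_V}\,d\mu(\alpha)\le4$ for every sparse set $\beta$.
\end{itemize}
In particular $\mu$ is vertex-EIT.
\end{theorem}

\subsection*{The plan and the exponents}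
By Lemma~\ref{lem:exp} and the Markov property, the number of visits of $X$ to a set $\beta$ has an exponential moment if its expectation is bounded uniformly in the starting point $x$. For sparse $\beta$ this is easy: at time $t$ the chain is in $B(x,t)$, which holds at most $t^M$ points of $\beta$ when $t\ge r_0$, each hit with probability at most $C_0t^{-D}$, and $\sum_tt^{M-D}<\infty$ if $D>M+1$. But the second path must have the same law as the first, and the trajectory of $X$ need not have this uniform property. On a Cayley graph, for instance, every finite word in the generators occurs almost surely among the steps of the random walk, so the trajectory fills balls of every radius $r$, and a walk started at the center of such a ball visits the trajectory at least $r+1$ times.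

We therefore modify the trajectory: whenever a ball is overcrowded, we replace everything between the first and the last visit by a shortcut through the center (Figure~\ref{fig:cut}). The new path is sparse, but the shortcuts contain vertices that $X$ never visited. They are paid for by the deleted visits. More than $r^M$ visits to the ball are deleted and at most $3r$ vertices are created, so each new vertex can be assigned about $r^{M-1}/3$ times at which $X$ was within distance $2r$ of it. If being at distance $\rho$ earns the weight $g(\rho)=(1+\rho)^{-q}$, these times earn a total of at least $1$ provided $q<M-1$. So we must bound $\sum_tg(d(X_t,\beta))$ instead of the number of visits to $\beta$. The union bound above, now applied to the $r$-neighborhood of $\beta$, gives $r^{aD}t^{M-D}$, which becomes useful after time $r^b$ with $b=aD/(D-M)$; the expected time spent within distance $r$ of $\beta$ is then $O(r^b)$, and the weighted sum converges if $q>b$. We need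
\begin{equation}\label{eq:window}
b=\frac{aD}{D-M}<q<M-1 \qquad\text{and}\qquad D>M+1.
\end{equation}
With $m=M-1>a$, the condition $b<m$ reads $D>\frac{m(m+1)}{m-a}$. The right side is smallest when $(2m+1)(m-a)=m(m+1)$, that is, $m^2=2am+a$. So let
\[
m=a+\sqrt{a^2+a},\qquad M=m+1 .
\]
Then $\frac{m(m+1)}{m-a}=2m+1=(\sqrt a+\sqrt{a+1})^2<D$, which is where the threshold in the theorem comes from. Since $m>1$, we get $D>2m+1>M+1$; and $D(m-a)>m(m+1)$ rearranges to $m(D-M)>aD$, that is, $b<m$. Also $b\ge a\ge1$. Fix $q$ with $b<q<m$, so that \eqref{eq:window} holds, and put $g(\rho)=(1+\rho)^{-q}$ for $\rho\ge0$ and $g(\infty)=0$, with $d(x,\emptyset)=\infty$. The function $g$ is decreasing with $g(0)=1$, and since $1+\rho+\rho'\le(1+\rho)(1+\rho')$,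
\begin{equation}\label{eq:supermult}
g(\rho+\rho')\ge g(\rho)\,g(\rho').
\end{equation}
This inequality is what allows shortcuts to be themselves replaced by later shortcuts. As $q<M-1$ and $M>1$, we can fix an integer $r_0\ge1$ such that
\begin{equation}\label{eq:r0}
\lfloor r^M/(3r)\rfloor\ge(1+2r)^q\quad\text{and}\quad r^M>2r+1\qquad\text{for all integers }r\ge r_0 .
\end{equation}
From now on ``sparse'' refers to these $M$ and $r_0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0,0) circle (1.5);
\draw[very thick] plot[smooth] coordinates {(-4,0.2) (-3.2,0.9) (-2.4,0.3) (-1.4,0.5)};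
\draw[dashed] plot[smooth] coordinates {(-1.4,0.5) (-0.7,1.1) (-0.2,0.6) (-0.9,-0.4) (-0.3,-1.1) (0.2,-2.1) (0.9,-1.9) (0.4,-0.7) (0.9,0.5) (1.3,1.8) (0.6,2.0) (0.3,0.9) (1.1,0.2) (1.4,-0.4)};
\draw[very thick] plot[smooth] coordinates {(1.4,-0.4) (2.3,-0.9) (3.1,-0.2) (4,-0.6)};
\draw[very thick] (-1.4,0.5) -- (0,0) -- (1.4,-0.4);
\fill (0,0) circle (2pt) node[below] {$x$};
\fill (-1.4,0.5) circle (2pt) node[above left] {$w_i$};
\fill (1.4,-0.4) circle (2pt) node[above right] {$w_{i'}$};
\end{tikzpicture}
\caption{One thinning step. The walk has more than $r^M$ entries in the ball $B(x,r)$, the first being $w_i$ and the last $w_{i'}$. The dashed part between them, including its excursions outside the ball, is replaced by geodesics from $w_i$ to $x$ and from $x$ to $w_{i'}$. The new walk is drawn thick.}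
\label{fig:cut}
\end{figure}

\subsection*{The deterministic step}

\begin{lemma}\label{lem:thin}
To every finite walk $(x_0,\dots,x_T)$ in $G$ one can assign a sparse simple path $\gamma$ from $x_0$ to $x_T$ such that for every vertex set $\beta$
\begin{equation}\label{eq:charge}
|\gamma\cap\beta|_V\le\sum_{t=0}^Tg(d(x_t,\beta)).
\end{equation}
\end{lemma}

\begin{proof}
\emph{Construction.} Fix an enumeration of the pairs $(x,r)$ with $x\in G$ and $r\ge r_0$ an integer, and a geodesic between any two vertices. Start with $w=(x_0,\dots,x_T)$. As long as some pair satisfies $\#\{j:w_j\in B(x,r)\}>r^M$, take the first such pair, let $i<i'$ be the first and the last index with entry in $B(x,r)$, and replace the entries $w_i,\dots,w_{i'}$ by the geodesic from $w_i$ to $x$ followed by the geodesic from $x$ to $w_{i'}$, listing $x$ once. The result is a walk with the same endpoints. The new entries lie in $B(x,r)$ and number at most $2r+1$, while more than $r^M>2r+1$ entries were removed. So the length decreases strictly and the procedure stops. Let $\gamma$ be the loop erasure of the final walk. It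 is a simple path from $x_0$ to $x_T$, and it is sparse because it is a subsequence of a walk with no overcrowded ball.

\emph{Accounts.} We show by induction that at every stage the indices $j$ of the current walk $w$ carry pairwise disjoint sets $\mathcal{T}_j\subset\{0,\dots,T\}$ with
\begin{equation}\label{eq:account}
\sum_{t\in\mathcal{T}_j}g(d(x_t,w_j))\ge1 .
\end{equation}
At the start take $\mathcal{T}_j=\{j\}$. Consider a replacement with ball $B(x,r)$, and let $J$ be the set of old indices $j$ with $w_j\in B(x,r)$. All of them are removed, and $|J|>r^M$. There are at most $2r+1\le3r$ new entries, so $J$ can be partitioned into one class for each new entry, every class having at least $\lfloor r^M/(3r)\rfloor\ge(1+2r)^q$ elements by \eqref{eq:r0}. A new entry, with vertex $v$ and class $J'$, receives the set $\bigcup_{j\in J'}\mathcal{T}_j$; entries that are not removed keep their sets. Disjointness persists. For $j\in J'$ both $w_j$ and $v$ lie in $B(x,r)$, so $d(x_t,v)\le d(x_t,w_j)+2r$, and by \eqref{eq:supermult} and the induction hypothesis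
\[
\sum_{j\in J'}\sum_{t\in\mathcal{T}_j}g(d(x_t,v))\ge g(2r)\sum_{j\in J'}\sum_{t\in\mathcal{T}_j}g(d(x_t,w_j))\ge(1+2r)^{-q}|J'|\ge1 .
\]

\emph{Conclusion.} Distinct vertices $v$ of $\gamma$ come from distinct indices of the final walk, so they carry disjoint sets $\mathcal{T}(v)$ with $\sum_{t\in\mathcal{T}(v)}g(d(x_t,v))\ge1$. For $v\in\beta$ we have $g(d(x_t,v))\le g(d(x_t,\beta))$. Summing over $v\in\gamma\cap\beta$ gives \eqref{eq:charge}.
\end{proof}

\subsection*{The probabilistic step}

\begin{lemma}\label{lem:K}
There is $K<\infty$ such that $F_\beta:=\sum_{t\ge0}g(d(X_t,\beta))$ satisfies $\mathbb{E}_xF_\beta\le K$ for every vertex $x$ and every sparse set $\beta$.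
\end{lemma}

\begin{proof}
For integers $\rho\ge0$ we have $g(\rho)=\sum_{r\ge\rho}(g(r)-g(r+1))$, and $g(r)-g(r+1)\le q(1+r)^{-q-1}$ by the mean value theorem. Hence
\[
\mathbb{E}_xF_\beta\le\sum_{r\ge0}q(1+r)^{-q-1}\,\Theta(r),\qquad\Theta(r):=\sum_{t\ge0}\mathbb{P}_x\big(d(X_t,\beta)\le r\big).
\]
Let $r\ge1$ and $\tau=\max(r^b,r_0)$. The times $t<\tau$ contribute at most $r^b+r_0+1$ to $\Theta(r)$. Let $t\ge\tau$; then $t\ge r$ because $b\ge1$. The chain moves at most one step at a time, so $X_t\in B(x,t)$, and a point of $\beta$ within distance $r$ of $X_t$ lies in $B(x,2t)$. This ball contains at most $(2t)^M$ points of $\beta$, since $2t\ge r_0$. By \eqref{eq:hyp} and a union bound,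
\[
\mathbb{P}_x\big(d(X_t,\beta)\le r\big)\le2^MC_0\,r^{aD}\,t^{M-D}.
\]
For $s>1$ and $\tau\ge1$ we have $\sum_{t\ge\tau}t^{-s}\le\tau^{-s}+\int_\tau^\infty y^{-s}\,dy\le\frac{s}{s-1}\tau^{1-s}$. With $s=D-M>1$ and $\tau\ge r^b$, the times $t\ge\tau$ contribute at most $Cr^{aD-b(D-M)+b}=Cr^b$. So $\Theta(r)\le C'r^b$ for $r\ge1$, and $\Theta(0)\le\Theta(1)$, with $C'$ independent of $x$ and $\beta$. Since $q>b$, the series $\sum_r(1+r)^{-q-1}r^b$ converges.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $\delta=1/(2K)$ and let $\beta$ be sparse. With $G_t=g(d(X_t,\beta))$ and $\mathcal{F}_t$ generated by $X_0,\dots,X_t$, the Markov property and Lemma~\ref{lem:K} give $\mathbb{E}[\sum_{s\ge t}G_s\mid\mathcal{F}_t]=\mathbb{E}_{X_t}F_\beta\le K$. By Lemma~\ref{lem:exp}, $\mathbb{E}_o\,e^{\delta F_\beta}\le2$. Let $\gamma^T$ be the path that Lemma~\ref{lem:thin} assigns to $(X_0,\dots,X_T)$. By \eqref{eq:charge},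
\begin{equation}\label{eq:finiteT}
\mathbb{E}_o\,e^{\delta|\gamma^T\cap\beta|_V}\le2\qquad\text{for all }T\text{ and all sparse }\beta .
\end{equation}

It remains to pass to infinite paths. The paths $\gamma^T$ are not extensions of one another, since a later overcrowding may undo an earlier part, so we use compactness. By \eqref{eq:hyp}, $\mathbb{P}_o(X_T\in B(o,n))\to0$ as $T\to\infty$. For $n\ge1$ choose $T_n$ with $\mathbb{P}_o(d(o,X_{T_n})\ge n)\ge\frac12$, and let $\nu_n$ be the law of $\gamma^{T_n}$ conditioned on this event. Then $\nu_n$ is carried by sparse simple paths from $o$ with at least $n$ edges, and \eqref{eq:finiteT} gives $\int e^{\delta|\alpha\cap\beta|_V}\,d\nu_n(\alpha)\le4$ for every sparse $\beta$.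

Write $\alpha[0,k]=(\alpha_0,\dots,\alpha_k)$. By local finiteness, for each $k$ there are finitely many simple paths $\zeta$ from $o$ with $k$ edges. A diagonal argument gives a subsequence of $n$ along which $\nu_n(\alpha[0,k]=\zeta)$, defined for $n\ge k$, converges for all $k$ and $\zeta$. For fixed $k$ the limits sum to $1$, and the limit for $\zeta$ is the sum of the limits for its one-step extensions, because these finite identities hold for each $\nu_n$ with $n>k$. By Kolmogorov's extension theorem the limits are the probabilities $\mu(\alpha[0,k]=\zeta)$ of a probability measure $\mu$ on $\mathcal{P}_o(G)$.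

Subsets of sparse sets are sparse, so a segment $\zeta$ that is not sparse has $\nu_n$-probability $0$ for all $n\ge k$, and hence $\mu$-probability $0$. An infinite path all of whose initial segments are sparse is sparse, because $|\alpha\cap B(x,r)|=\sup_k|\alpha[0,k]\cap B(x,r)|$. This proves (i). For sparse $\beta$ and fixed $k$, the integral below is a finite sum over segments, so along the subsequence
\[
\int e^{\delta|\alpha[0,k]\cap\beta|_V}\,d\mu=\lim_n\int e^{\delta|\alpha[0,k]\cap\beta|_V}\,d\nu_n\le4,
\]
and monotone convergence as $k\to\infty$ gives (ii). Finally, integrate (ii) over a path $\beta$ of law $\mu$, which is almost surely sparse by (i).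
\end{proof}

\begin{remark}\label{rem:small}
The criterion cannot replace Sections~\ref{sec:Z3} and \ref{sec:heis}. Suppose $|B(x,t)|\le Ct^d$ for $t\ge1$. As $X_t\in B(x,t)$, some vertex has $\mathbb{P}_x(X_t=v)\ge C^{-1}t^{-d}$, so \eqref{eq:hyp} with $r=1$ forces $D\le d$, whereas $D>(1+\sqrt2)^2>5$. In $\mathbb{Z}^3$ we have $d=3$. In the group $\langle a,b\rangle$ of Section~\ref{sec:heis} we may take $d=4$: moving all letters $a^{\pm1}$ of a word of length $t$ to the left takes at most $t^2$ transpositions, each producing a factor $c^{\pm1}$, so the word equals $a^ib^jc^k$ with $|i|,|j|\le t$ and $|k|\le t^2$.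
\end{remark}

\section{Groups that are not virtually nilpotent}\label{sec:nonnil}

Let $G=\operatorname{Cay}(\Gamma,S)$ and let $X$ be the lazy simple random walk: from $x$ it stays put with probability $\frac12$ and otherwise moves to $xs$ with $s$ uniform in $S$. Let $p_t(x,y)=\mathbb{P}_x(X_t=y)$. Then $p_t(x,y)=p_t(y,x)$ because $S$ is symmetric, and $p_t(x,y)=p_t(1,x^{-1}y)$. Put $f_t=p_t(1,\cdot)$ and $u_t=\|f_t\|_2^2$, the norm being that of $\ell^2(\Gamma)$. We first show, for any infinite group, that by time about $R^3$ the walk is spread over at least about $V(R)$ points. The exponent $3$ arises as follows: as long as $u_t$ exceeds $4/V(R)$ it loses a constant factor every $R^2$ steps, and $\log V(R)=O(R)$ such factors suffice.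

\begin{lemma}\label{lem:nash}
Let $c_1=16|S|\log(|S|+1)$. Then $u_t\le4/V(R)$ for all integers $R\ge1$ and $t\ge c_1R^3$.
\end{lemma}

\begin{proof}
Let $Qf(x)=|S|^{-1}\sum_{s\in S}f(xs)$, $P=\frac12(I+Q)$ and $\mathcal{E}(f)=\frac12\sum_x\sum_{s\in S}(f(x)-f(xs))^2$. By the symmetry of $S$, the operator $Q$ is a self-adjoint contraction of $\ell^2(\Gamma)$, $f_{t+1}=Pf_t$, and expanding the square gives $\langle f,(I-Q)f\rangle=\mathcal{E}(f)/|S|$.

\emph{Decay.} Laziness makes the spectrum of $P$ lie in $[0,1]$, so $P-P^2\ge0$ and $I-P^2\ge I-P=\frac12(I-Q)$. Hence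
\begin{equation}\label{eq:decay}
u_t-u_{t+1}=\langle f_t,(I-P^2)f_t\rangle\ge\mathcal{E}(f_t)/(2|S|).
\end{equation}

\emph{Comparison with the average over a ball.} Let $y=s_1\cdots s_k$ with $s_i\in S$ and $k\le R$, and $y_i=s_1\cdots s_i$. Write $f(x)-f(xy)=\sum_{i=1}^k\big(f(xy_{i-1})-f(xy_{i-1}s_i)\big)$, apply Cauchy--Schwarz and substitute $x$ for $xy_{i-1}$ in each sum:
\[
\sum_x(f(x)-f(xy))^2\le k\sum_{i=1}^k\sum_x(f(x)-f(xs_i))^2\le2R^2\mathcal{E}(f).
\]
Let $\Pi_Rf(x)=V(R)^{-1}\sum_{y\in B(1,R)}f(xy)$. Then $f-\Pi_Rf$ is the average over $y\in B(1,R)$ of the functions $x\mapsto f(x)-f(xy)$, so $\|f-\Pi_Rf\|_2^2\le2R^2\mathcal{E}(f)$ by convexity. As $f_t$ is a probability mass function, $\|\Pi_Rf_t\|_1=1$ and $\|\Pi_Rf_t\|_\infty\le1/V(R)$, so $\|\Pi_Rf_t\|_2^2\le1/V(R)$. Therefore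
\[
u_t\le2\|f_t-\Pi_Rf_t\|_2^2+2\|\Pi_Rf_t\|_2^2\le4R^2\mathcal{E}(f_t)+2/V(R).
\]
If $u_t\ge4/V(R)$, then $2/V(R)\le u_t/2$, so $\mathcal{E}(f_t)\ge u_t/(8R^2)$, and \eqref{eq:decay} gives $u_{t+1}\le u_t\big(1-\frac1{16|S|R^2}\big)$.

\emph{Iteration.} Suppose $u_t>4/V(R)$ for some $t\ge c_1R^3$. By \eqref{eq:decay} the sequence $u$ is nonincreasing, so the last inequality holds at all earlier times. Since $u_0=1$ and $V(R)\le(|S|+1)^R$, we obtain $u_t\le e^{-t/(16|S|R^2)}\le(|S|+1)^{-R}\le1/V(R)$, a contradiction.
\end{proof}

The probability of lying in a ball of radius $r$ is at most $V(r)$ times the largest atom, so Lemma~\ref{lem:nash} bounds it by about $V(r)/V(R)$ with $R\approx t^{1/3}$. Hypothesis \eqref{eq:hyp} requires this ratio to be at most a high power of $r/R$, uniformly in $r$. A lower bound on $V(R)$ alone does not give this. Theorem~\ref{thm:BGT} does, because its threshold $n_0(d)$ does not depend on the generating set, so it can be applied to every ball $B(1,r)$.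

\begin{lemma}\label{lem:ball}
Let $\Gamma$ be finitely generated and not virtually nilpotent. For each $D>0$ there is $C_D$ such that $\mathbb{P}_x(X_t\in B(v,r))\le C_D(r^3/t)^D$ for all $x,v\in\Gamma$ and all integers $r,t\ge1$.
\end{lemma}

\begin{proof}
By symmetry, Cauchy--Schwarz and invariance,
\[
p_{2s}(x,y)=\sum_zp_s(x,z)p_s(y,z)\le u_s,\qquad p_{2s+1}(x,y)=\sum_zp_1(x,z)p_{2s}(z,y)\le u_s .
\]
Hence $\mathbb{P}_x(X_t\in B(v,r))\le V(r)\,u_{\lfloor t/2\rfloor}$. Let $n\ge0$ be the largest integer with $c_1(nr)^3\le\lfloor t/2\rfloor$, and let $n_0=n_0(3D)$, which we may take to be an integer $\ge1$.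

\emph{Case $n\ge n_0$.} The set $A=B(1,r)$ is symmetric, contains $1$, generates $\Gamma$, and $A^n=B(1,nr)$. As $\Gamma$ is not virtually nilpotent, Theorem~\ref{thm:BGT} gives $V(nr)>n^{3D}V(r)$. By Lemma~\ref{lem:nash} with $R=nr$,
\[
\mathbb{P}_x(X_t\in B(v,r))\le4V(r)/V(nr)\le4n^{-3D}.
\]
Since $n\ge1$ we have $\lfloor t/2\rfloor>0$, so $t\ge2$ and $\lfloor t/2\rfloor\ge t/3$. By maximality of $n$, $c_1(2nr)^3\ge c_1((n+1)r)^3>t/3$, that is, $n^{-3}<24c_1r^3/t$. The bound follows with the constant $4(24c_1)^D$.

\emph{Case $n<n_0$.} Then $\lfloor t/2\rfloor<c_1((n+1)r)^3\le c_1n_0^3r^3$, so $t\le(2c_1n_0^3+1)r^3$, and $C_D(r^3/t)^D\ge1$ once $C_D\ge(2c_1n_0^3+1)^D$.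
\end{proof}

\begin{proposition}\label{prop:nonnil}
If $\Gamma$ is finitely generated and not virtually nilpotent, then every Cayley graph of $\Gamma$ carries a vertex-EIT measure from every root.
\end{proposition}

\begin{proof}
The group is infinite, since finite groups are virtually nilpotent. By Lemma~\ref{lem:ball}, hypothesis \eqref{eq:hyp} holds with $a=3$ and $D=20>(\sqrt3+2)^2=7+4\sqrt3$. Apply Theorem~\ref{thm:criterion}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}
(d)$\Rightarrow$(c). If $\Gamma$ is not virtually nilpotent, this is Proposition~\ref{prop:nonnil}. Otherwise let $N$ be a torsion-free nilpotent subgroup of finite index; it is infinite, and it is finitely generated, as is every finite-index subgroup of a finitely generated group. If $N$ is abelian, then $N\cong\mathbb{Z}^k$ with $k\ge1$ by the structure theorem for finitely generated abelian groups, and $k\ge3$ by (d). So $\Gamma$ contains a copy of $\mathbb{Z}^3$, and (c) follows from Proposition~\ref{prop:Z3} and Corollary~\ref{cor:subgroup}. If $N$ is not abelian, (c) follows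 from Proposition~\ref{prop:heis} and Corollary~\ref{cor:subgroup}.

(c)$\Rightarrow$(b). By \eqref{eq:EV}, a vertex-EIT measure is EIT.

(b)$\Rightarrow$(a). Since $\varepsilon n\le e^{\varepsilon n}$, an EIT measure is edge-SIT, and on a Cayley graph edge-SIT, vertex-SIT and transience are equivalent.

(a)$\Rightarrow$(d). This is the contrapositive of Proposition~\ref{prop:recurrent}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPP}
Benjamini, Pemantle and Peres, Ann. Probab. 26 (1998).

\bibitem{BGT}
Breuillard, Green and Tao, \emph{The structure of approximate groups}, Publ. IH\'ES 116 (2012).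

\bibitem{Perl}
Idan Perl, \emph{SIT measures and Transience}, arXiv:1804.11316 (2018).

\end{thebibliography}
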